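# Periodic words and the minimal prime posets of dimension two

## 1. A fence, a near-chain, and a mixture of the two

Let $Q_2$ be the one-way infinite fence
$$a_0<a_1>a_2<a_3>\cdots ,$$
in which the only comparabilities are between $a_n$ and $a_{n+1}$. Look for sets $A$ whose members cannot be told apart from outside: every element $v\notin A$ is below all of $A$, or above all of $A$, or incomparable to all of $A$. Such a set is called autonomous. The empty set, the singletons and the whole poset are always autonomous. The fence has no others. Indeed, let $A$ be autonomous with $a_i,a_j\in A$, $i<j$. The element $a_{j+1}$ is comparable to $a_j$ but not to $a_i$, so it must lie in $A$. Repeating this with the pair $a_i,a_{j+1}$, and so on, we find that $A$ contains every $a_k$ with $k\ge j$. Let $m$ be least such that $a_k\in A$ for all $k\ge m$. If $m\ge1$, then $a_{m-1}\notin A$ is comparable to $a_m$ but not to $a_{m+1}$, which is impossible. So $m=0$ and $A$ is everything.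

Now throw elements away. Keep only $\{a_n:n\in X\}$ with $X$ infinite, and demand that this smaller poset again has no nontrivial autonomous sets. If some $k\notin X$ has an element of $X$ before it, then the part of $X$ beyond $k$ is infinite, is not all of $X$, and is incomparable to everything in $X$ before $k$. So it is autonomous and nontrivial. Hence $X$ must be a tail $[m,\infty)$. The tail contains a copy of the whole fence, starting at $m$ or at $m+1$, whichever is even. In this sense the fence cannot be made thinner.

The same happens for $P_2=\{v_n:n<\omega\}$ with $v_i<v_j$ iff $j\ge i+2$. This is almost a chain: only neighbors $v_i,v_{i+1}$ are incomparable. If $v_i,v_j\in A$ with $A$ autonomous and $i<j$, then $v_{j+1}$ is incomparable to $v_j$ but above $v_i$, so $v_{j+1}\in A$, and the argument runs as before: $v_{m-1}$ is incomparable to $v_m$ and comparable to $v_{m+1}$. If $k\notin X$ has an element of $X$ before it, then the part of $X$ beyond $k$ lies above everything in $X$ before $k$, so again $X$ must be a tail, and a tail of $P_2$ is isomorphic to $P_2$.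

Both posets are built by one rule. Elements arrive one at a time, and each newcomer treats its immediate predecessor in one way and all earlier elements in the opposite way. In the fence it is comparable to the predecessor only; in $P_2$ it is comparable to all except the predecessor. Nothing obliges us to make the same choice every time. Let us alternate, with directions taken from the word $+,+,-,-,+,+,-,-,\dots$: a newcomer goes above the elements it is comparable to at a $+$, and below them at a $-$.

* $v_1$ is incomparable to $v_0$.
* $v_2$ is comparable to its predecessor only, and $v_2<v_1$.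
* $v_3$ is comparable to all but its predecessor, and lies below $v_0,v_1$.
* $v_4$ is comparable to its predecessor only, and $v_4>v_3$.
* $v_5$ is comparable to all but its predecessor, and lies above $v_0,v_1,v_2,v_3$.
* $v_6<v_5$ only, then $v_7$ lies below $v_0,\dots,v_5$, and so on.

Is this a poset? Does it also have no nontrivial autonomous sets, and does it also resist thinning? Is it a fence or a near-chain, or one of the other known examples, in disguise? These questions lead to the problem of these notes.

## 2. Minimal prime posets and the list of nineteen

**Definition 2.1.** Let $P=(V,\le)$ be a poset. A set $A\subseteq V$ is *autonomous* if for every $v\in V\setminus A$ one of the following holds: $v<a$ for all $a\in A$; $v>a$ for all $a\in A$; $v$ is incomparable to every $a\in A$. The sets $\emptyset$, the singletons and $V$ are the trivial autonomous sets. $P$ is *prime* if $|V|\ge4$ and all its autonomous sets are trivial.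

**Definition 2.2.** $P$ *embeds* $Q$ if $Q$ is isomorphic to an induced subposet of $P$. Two posets are *equimorphic* if each embeds the other. $P$ is *minimal prime* if $P$ is prime and every prime induced subposet of $P$ with the same cardinality as $P$ embeds $P$. The dual of $P$ is $P^*$.

The four-element fence $a<b>c<d$ is prime. A set of two or three elements is always told apart by an element outside it: $\{a,b\}$ by $c$, $\{a,c\}$ by $d$, $\{a,d\}$ by $b$, $\{b,c\}$ by $a$, $\{b,d\}$ by $a$, $\{c,d\}$ by $b$, $\{a,b,c\}$ by $d$, $\{a,b,d\}$ by $c$, $\{a,c,d\}$ by $b$, $\{b,c,d\}$ by $a$. Every finite prime poset is trivially minimal prime, so the notion is interesting only for infinite posets. Section 1 showed that $Q_2$ and $P_2$ are minimal prime. The fence starting with a maximal element is equimorphic to $Q_2$: delete the first element of either to get the other.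

**Definition 2.3.** The *dimension* of $P$ is the least number of linear orders on $V$ whose intersection is $\le$.

So $P$ has dimension $2$ iff it is not a chain and there are two linear orders $<_x,<_y$ (a *realizer*) with $u<v$ iff $u<_xv$ and $u<_yv$. Think of the elements as points in the plane: two points are comparable iff the two orders agree on them. For the four-element fence take $a<_xc<_xb<_xd$ and $c<_yd<_ya<_yb$: the orders agree exactly on the pairs $ab$, $cb$, $cd$.

**Definition 2.4.** For a graph write $\mathrm{adj}(u,v)\in\{0,1\}$, and $u\sim v$ for $\mathrm{adj}(u,v)=1$. A *module* is a set $A$ of vertices such that each vertex outside $A$ is adjacent to all or to none of $A$. A vertex $v\notin A$ *splits* $A$ if it is adjacent to some but not all elements of $A$. A graph is *prime* if it has at least $4$ vertices and its only modules are $\emptyset$, singletons and the whole vertex set. $\mathrm{Comp}(P)$ is the comparability graph of $P$.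

An autonomous set of $P$ is a module of $\mathrm{Comp}(P)$. Hence *if $\mathrm{Comp}(P)$ is prime, then $P$ is prime*. For the classification in Sections 7–11 we also need two published results (Gallai 1967 for finite graphs; in general D. Kelly, *Comparability graphs*, in: Graphs and Order, ed. I. Rival, Reidel 1985, pp. 3–40):

* (K1) $P$ is prime iff $\mathrm{Comp}(P)$ is prime.
* (K2) A prime comparability graph has exactly two transitive orientations, dual to each other.

Here is the list of examples we start from. Let $C=(E,\le)\in\{\omega,\omega^*\}$.

* $Q_1(C)$: the set $E\times\{0,1\}$ with $(e,i)<(e',j)$ iff $i=0$, $j=1$, $e\le e'$.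
* $P_1(C)$: the set $E\times\{0,1\}$ with $(e,i)<(e',j)$ iff $i\ge j$ and $e>e'$.
* Order $E\times\{0,1\}$ by $(e,i)<(e',j)$ whenever $(e,i)\neq(e',j)$, $i=0$ and $e\le e'$. Then $P_c(C)$ is obtained by adding $c$ with $c<(e,1)$ for all $e$; $P_{ab}(C)$ by adding $a,b$ with $(e,0)<a$ for all $e$ and $b<a$; and $P_{a/b}(C)$ from $P_{ab}(C)$ by removing the comparabilities $(e,0)<(e,1)$ and $b<a$, and adding $(e,1)<b$ and $(e,0)<b$ for all $e$. In each case take the order generated by the stated relations.
* $Q_2$; and $P_2$, $P_2^*$, the two transitive orientations of the complement of the one-way infinite path.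

In every case the stated relations are already transitive. For instance in $P_{a/b}(C)$ we have $(e,0)<(e',0)$ and $(e,0)<(e',1)$ iff $e<e'$, everything in $E\times\{0,1\}$ is below $b$, and $(e,0)<a$; the only chains to check are $(e,0)<(e',0)<z$ and $(e,0)<(e',1)<b$. The comparability graphs are easy to picture. $\mathrm{Comp}(Q_1(C))$ is two independent sets joined by a half-graph, $\mathrm{Comp}(P_1(C))$ two cliques joined by a half-graph. In the last three, $K=E\times\{0\}$ is a clique and $S=E\times\{1\}$ is independent, with $(e,0)\sim(e',1)$ iff $e\le e'$ (for $P_{a/b}$: iff $e<e'$). Moreover $c$ is adjacent to $S$ only; in $P_{ab}$, $a$ is adjacent to $K$ and $b$, and $b$ to $a$ only; in $P_{a/b}$, $a$ is adjacent to $K$ only, and $b$ to $K\cup S$ only.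

We take the following as given. The nineteen posets
$$Q_1(\omega),\ Q_1(\omega)^*,\ P_1(\omega),\ P_1(\omega)^*,\ Q_2,\ P_2,\ P_2^*,\quad\text{and } P_c(C),\ P_{ab}(C),\ P_{a/b}(C)\text{ and their duals},\ C\in\{\omega,\omega^*\},$$
are countably infinite, minimal prime, of dimension $2$, and pairwise incomparable under embeddability. Write $\mathcal L$ for the sixteen other than $Q_2,P_2,P_2^*$. Maurice Pouzet and Imed Zaguia, "On minimal prime graphs and posets", arXiv:0812.1276 (2008), ask: *are these nineteen the only countable minimal prime posets of dimension $2$?* Here countable means countably infinite, and "only" is meant up to equimorphy. The answer is no, and Sections 4 and 5 prove it. The remaining sections find the complete list.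

## 3. Splitting sequences, and why they cannot be thinned

Suppose we try to prove that the answer is yes. A natural start is to take two vertices of a prime graph and keep adding the vertices that split what we have.

For $\mu:\{1,2,\dots\}\to\{0,1\}$ let $G_\mu$ be the graph on $v_0,v_1,\dots$ with
$$\mathrm{adj}(v_j,v_i)=\mu_j\quad(i\le j-2),\qquad \mathrm{adj}(v_j,v_{j-1})=1-\mu_j. \tag{1}$$
So $\mu\equiv0$ gives the one-way infinite path and $\mu\equiv1$ its complement.

**Lemma 1.** Let $G$ be an infinite prime graph with vertex set $V$, let $g\ne g'$ in $V$, $X_0=\{g,g'\}$ and $X_{n+1}=X_n\cup\{v\notin X_n:v\text{ splits }X_n\}$. Then $\bigcup_nX_n=V$. If every $X_n$ is finite, then $G$ contains some $G_\mu$ as an induced subgraph.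

*Proof.* A vertex outside $\bigcup X_n$ splits no $X_n$. So it is adjacent to all or none of each $X_n$, and since these sets increase, to all or none of $\bigcup X_n$. Thus $\bigcup X_n$ is a module with at least two elements, and it equals $V$.

Let all $X_n$ be finite. If $X_n=X_{n+1}$, the sequence would be constant from $n$ on and $V$ finite. So $X_n\subsetneq X_{n+1}$ for all $n$. Let $n\ge1$ and $v\in X_{n+1}\setminus X_n$. Then $v$ splits $X_n$, but it does not split $X_{n-1}$, as otherwise it would be in $X_n$. So $v$ has constant adjacency to $X_{n-1}$, and there is a "parent" $v'\in X_n\setminus X_{n-1}$ to which $v$ has the other adjacency. Choosing parents gives a forest with finite nonempty levels $X_{n}\setminus X_{n-1}$, $n\ge1$. By König's lemma there is a branch $v_1,v_2,\dots$ with $v_n\in X_n\setminus X_{n-1}$ and $v_n$ the parent of $v_{n+1}$. Now $v_{n+1}$ has constant adjacency to $X_{n-1}\ni v_1,\dots,v_{n-1}$, different from its adjacency to $v_n$. This is (1), with indices starting at $1$. $\square$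

The tempting next move is to pass to a subsequence on which $\mu$ is constant, which would give the path or its complement, hence $Q_2$, $P_2$ or $P_2^*$. This is exactly where the approach stops. The value $\mu_j$ describes $v_j$ relative to *all* earlier vertices except the one immediately before it. If we delete $v_k$, a later vertex $v_j$, $j>k$, satisfies $j\ge i+2$ for every $i<k$, so it no longer distinguishes any two of $v_0,\dots,v_{k-1}$: these form a module. For the mixture of Section 1, $\mu=1,0,1,0,\dots$; keeping only the odd-numbered vertices leaves a clique, in which every set is a module. Thinning destroys primeness, and the pattern $\mu$ cannot be simplified. This rigidity will produce new minimal prime posets as soon as the pattern repeats itself. There is a second obstacle: the sets $X_n$ may be infinite. It matters only for the classification, and Sections 6 and 10 deal with it.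

## 4. The posets $P_\sigma$

We orient the graphs $G_\mu$. Let $\sigma\in\{+,-\}^\omega$. The poset $P_\sigma$ has elements $v_0,v_1,\dots$; for $i<j$, $v_i$ and $v_j$ are comparable iff
$$(j=i+1\text{ and }\sigma_j\ne\sigma_{j-1})\quad\text{or}\quad(j\ge i+2\text{ and }\sigma_j=\sigma_{j-1}), \tag{2}$$
and then $v_i<v_j$ if $\sigma_j=+$, $v_j<v_i$ if $\sigma_j=-$. With $\mu_j=1$ if $\sigma_j=\sigma_{j-1}$ and $\mu_j=0$ otherwise ($j\ge1$), $\mathrm{Comp}(P_\sigma)=G_\mu$. Note that $v_j$ is comparable to exactly one of $v_{j-1},v_{j-2}$ for every $j\ge2$. Clearly $P_\sigma^*=P_{-\sigma}$.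

Call $\sigma$ (or $\mu$) *mixed* if $\mu$ takes both values infinitely often. "Periodic" always means purely periodic. If $\sigma$ is periodic, so is $\mu$, hence $\sigma$ is mixed iff $\mu$ is not constant, i.e. iff $\sigma$ is neither constant nor alternating. Constant $+$ gives $P_2$, constant $-$ gives $P_2^*$, the word $-+-+\cdots$ gives $Q_2$, and $+-+-\cdots$ gives the fence starting with a maximal element, which is equimorphic to $Q_2$. The mixture of Section 1 is $P_\sigma$ for $\sigma=(++--)^\omega$.

**$P_\sigma$ is a poset of dimension $2$.** We build linear orders $<_x,<_y$ by inserting $v_0,v_1,\dots$ in turn, and show that their intersection is the relation just defined; this proves at once that it is an order. Let the own axis of $v_j$ be $x$ for $j$ odd and $y$ for $j$ even. In its own axis, put $v_j$ above (if $\sigma_j=+$) or below (if $\sigma_j=-$) all of $v_0,\dots,v_{j-1}$. For $j\ge1$ the other axis is the own axis of $v_{j-1}$, where $v_{j-1}$ is the maximum (if $\sigma_{j-1}=+$) or minimum (if $\sigma_{j-1}=-$) of $v_0,\dots,v_{j-1}$; there put $v_j$ immediately below, respectively immediately above, $v_{j-1}$.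

For $i\le j-2$: $v_i<v_j$ in the own axis of $v_j$ iff $\sigma_j=+$, and in the other axis iff $\sigma_{j-1}=+$. So the orders agree iff $\sigma_j=\sigma_{j-1}$, and then the direction is given by $\sigma_j$. For $i=j-1$: $v_{j-1}<v_j$ in the own axis iff $\sigma_j=+$, and in the other axis iff $\sigma_{j-1}=-$. So they agree iff $\sigma_j\neq\sigma_{j-1}$, again with direction $\sigma_j$. This is (2). Since $v_2$ is incomparable to one of $v_1,v_0$, $P_\sigma$ is not a chain and its dimension is exactly $2$.

By hand for $++--+$: after five insertions $v_3<_xv_4<_xv_0<_xv_2<_xv_1$ and $v_2<_yv_3<_yv_1<_yv_0<_yv_4$. The orders agree on $v_2<v_1$, $v_3<v_0$, $v_3<v_1$, $v_3<v_4$ and on nothing else, as found in Section 1.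

**Theorem 1.** Let $\sigma$ be periodic and mixed (for example $\sigma=(++--)^\omega$). Then $P_\sigma$ is a countably infinite minimal prime poset of dimension $2$, equimorphic to none of the nineteen posets. For periodic mixed $\sigma,\tau$: $P_\sigma$ embeds in $P_\tau$ iff $\sigma$ is a shift of $\tau$. In particular (take periods $+^n-$, $n\ge2$) there are infinitely many pairwise incomparable new examples.

## 5. Prime subposets of $P_\sigma$ and the proof of Theorem 1

For $X\subseteq\omega$ let $P_\sigma[X]$ be the subposet induced on $\{v_i:i\in X\}$. The first lemma finds all infinite $X$ that leave a prime poset.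

**Lemma 2.** Let $\sigma$ be mixed.

(i) $G_\mu$, hence $P_\sigma$, is prime.

(ii) If $X\subseteq\omega$ is infinite and $P_\sigma[X]$ is prime, then $X=[m,\infty)$ or $X=\{k\}\cup[m,\infty)$ with $k\le m-2$.

(iii) $P_\sigma[[m,\infty)]\cong P_\tau$ with $\tau_i=\sigma_{m+i}$. For $k\le m-2$, $P_\sigma[\{k\}\cup[m,\infty)]\cong P_\tau$ with $\tau_0=-\sigma_{m-1}$ and $\tau_i=\sigma_{m+i-1}$ $(i\ge1)$. In particular all these are prime.

*Proof.* (i) Let $M$ be a module with $|M|\ge2$. If $v_i,v_j\in M$ with $i<j$, then by (1) $\mathrm{adj}(v_{j+1},v_j)=1-\mu_{j+1}\ne\mu_{j+1}=\mathrm{adj}(v_{j+1},v_i)$, so $v_{j+1}\in M$. Repeating, $v_k\in M$ for all $k\ge j$. Let $m$ be least with $\{v_k:k\ge m\}\subseteq M$, and suppose $m\ge1$. Then $v_{m-1}\notin M$, while $\mathrm{adj}(v_{m-1},v_m)=1-\mu_m$ and $\mathrm{adj}(v_{m-1},v_k)=\mu_k$ for $k\ge m+1$. These must all be equal, so $\mu$ is constant on $[m+1,\infty)$, contradicting mixedness. So $m=0$ and $M$ is everything.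

(ii) Suppose $k\notin X$ and $X\cap[0,k)$ has at least two elements. Every $j\in X$ with $j>k$ satisfies $j\ge i+2$ for all $i\in X\cap[0,k)$, so by (2) $v_j$ has the same relation to all these $v_i$. Hence $X\cap[0,k)$ gives an autonomous set with at least two elements which is finite, so not everything: a contradiction. Therefore, if $x_0<x_1$ are the two least elements of $X$, every $k>x_1$ lies in $X$. So $X=\{x_0\}\cup[x_1,\infty)$, which is one of the two forms.

(iii) By (2) the relation of $v_i,v_j$ ($i<j$) depends only on $\sigma_{j-1},\sigma_j$ and on whether $j=i+1$. This gives the first claim. For the second, put $w_0=v_k$ and $w_i=v_{m+i-1}$ for $i\ge1$. Since $m\ge k+2$, $v_k$ and $v_m$ are comparable iff $\sigma_m=\sigma_{m-1}$, i.e. iff $\tau_1\ne\tau_0$, with direction $\sigma_m=\tau_1$. For $j\ge2$, $w_0$ and $w_j$ are comparable iff $\sigma_{m+j-1}=\sigma_{m+j-2}$, i.e. $\tau_j=\tau_{j-1}$, with direction $\tau_j$. For $1\le i<j$ the relation of $w_i,w_j$ uses only $\sigma_{m+j-2},\sigma_{m+j-1}$, which are $\tau_{j-1},\tau_j$. So all relations are those of $P_\tau$. In both cases $\tau$ is mixed, so (i) gives primeness. $\square$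

The second lemma says that an isomorphism between two such posets has almost no freedom, so the word can be read off, up to its first letters.

**Lemma 3.** Let $\sigma,\tau$ be mixed, with elements $v_i$ of $P_\sigma$ and $w_i$ of $P_\tau$. If $f:P_\sigma\to P_\tau$ is an isomorphism, then $f(v_i)=w_i$ for $i\ge2$ and $\sigma_j=\tau_j$ for $j\ge4$. If $P_\sigma$ embeds in $P_\tau$ with image $[m,\infty)$ or $\{k\}\cup[m,\infty)$ $(k\le m-2)$, then $\sigma_j=\tau_{j+s}$ for all $j\ge4$, with $s=m$, respectively $s=m-1$.

*Proof.* By Lemma 2, $P_\sigma-v_i$ is prime iff $i\in\{0,1\}$: the sets $[1,\infty)$ and $\{0\}\cup[2,\infty)$ are allowed, while for $i\ge2$ the missing $i$ has two elements before it. So the unordered pair of "first two elements" is determined by the isomorphism type, and $f\{v_0,v_1\}=\{w_0,w_1\}$.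

By Lemma 2(iii), $P_\sigma-v_0$ is of the same kind, with first two elements $v_1,v_2$. Likewise $P_\tau-w_0$ has first two elements $w_1,w_2$, and $P_\tau-w_1$ has first two elements $w_0,w_2$. Now $f$ restricts to an isomorphism $P_\sigma-v_0\to P_\tau-f(v_0)$. So $f$ maps $\{v_1,v_2\}$ onto $\{w',w_2\}$, where $w'$ is the element of $\{w_0,w_1\}$ other than $f(v_0)$. Since $f(v_1)=w'$, we get $f(v_2)=w_2$: the third element always goes to the third element.

As $f\{v_0,v_1\}=\{w_0,w_1\}$, $f$ restricts to an isomorphism between the tails from index $2$, which are again of this kind. So $f\{v_2,v_3\}=\{w_2,w_3\}$, whence $f(v_3)=w_3$; and the third element of the tail goes to the third element, so $f(v_4)=w_4$. Passing to the tails from index $4$, $6$, and so on, we get $f(v_i)=w_i$ for all $i\ge2$. For $j\ge4$, $v_j$ is comparable to exactly one of $v_{j-1},v_{j-2}$, and that one is below $v_j$ iff $\sigma_j=+$. All three indices are at least $2$, so $f$ respects this and $\sigma_j=\tau_j$.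

For the last statement, by Lemma 2(iii) the image is isomorphic to $P_{\tau'}$ with $\tau'$ mixed and $\tau'_j=\tau_{m+j}$, respectively $\tau'_j=\tau_{m+j-1}$ for $j\ge1$. Apply the first part to $P_\sigma\cong P_{\tau'}$. $\square$

*Proof of Theorem 1.* $P_\sigma$ is countably infinite, prime by Lemma 2(i), of dimension $2$ by Section 4.

**Minimality.** Here we use that the word repeats. Let $X$ be infinite with $P_\sigma[X]$ prime. By Lemma 2(ii), $X\supseteq[m,\infty)$ for some $m$. If $p$ is a period of $\sigma$ and $tp\ge m$, then $v_i\mapsto v_{i+tp}$ preserves (2), so it embeds $P_\sigma$ into $P_\sigma[X]$.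

**None of the nineteen embeds.** This rules out equimorphy. Suppose $T$ is one of the nineteen and $f:T\to P_\sigma$ an embedding. By Lemma 2(ii) the image of any infinite prime poset in $P_\sigma$ is cofinite.

Let first $T\in\mathcal L$. Choose $E'\subset E$ infinite with $E\setminus E'$ infinite. Then $E'\cong E$ as chains, and since the defining relations of $T$ are already transitive and mention only the order of $E$, the restriction $T'$ of $T$ to $E'\times\{0,1\}$ together with the extra elements is isomorphic to $T$. (For duals, dualize.) So $T'$ is prime and $f(T')$ is cofinite. But $f(T')$ misses the infinite set $f(T\setminus T')$, a contradiction.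

Let now $T\in\{Q_2,P_2,P_2^*\}$. The image is some $X\supseteq[m,\infty)$, and $v_m$ is comparable to infinitely many elements of $X$ (the $v_j$ with $j\ge m+2$, $\mu_j=1$) and incomparable to infinitely many (those with $\mu_j=0$). But in $Q_2$ every element is comparable to at most two others, and in $P_2,P_2^*$ every element is incomparable to at most two others, a contradiction.

**Embeddings between the new posets.** We show that the word up to shift is an invariant. If $P_\sigma$ embeds in $P_\tau$, the image has one of the two forms of Lemma 2(ii), so Lemma 3 gives $\sigma_j=\tau_{j+s}$ for $j\ge4$ with some $s\ge0$. Adding a common period to $j$ often enough, we get this for all $j$: $\sigma$ is a shift of $\tau$. Conversely, if $\sigma_j=\tau_{j+s}$ for all $j$, then $P_\sigma\cong P_\tau[[s,\infty)]$. Finally, the words $(+^n-)^\omega$, $n\ge2$, are mixed, and no two are shifts of each other, since the distance between consecutive letters $-$ is $n+1$. $\square$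

So the answer to the question is negative, and the mixture $(++--)^\omega$ of Section 1 is already new.

## 6. The posets $U_\sigma$, where the earlier element decides

In $P_\sigma$ the later of two elements decides how they are related. For the classification we need the family where the earlier one decides. For $\lambda:\omega\to\{0,1\}$ let $H_\lambda$ be the graph on $u_0,u_1,\dots$ with
$$\mathrm{adj}(u_i,u_j)=\lambda_i\quad(j\ge i+2),\qquad\mathrm{adj}(u_i,u_{i+1})=1-\lambda_i. \tag{3}$$
For $\sigma\in\{+,-\}^\omega$ the poset $U_\sigma$ has elements $u_0,u_1,\dots$; for $i<j$, $u_i,u_j$ are comparable iff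
$$(j=i+1\text{ and }\sigma_i\ne\sigma_{i+1})\quad\text{or}\quad(j\ge i+2\text{ and }\sigma_i=\sigma_{i+1}), \tag{4}$$
and then $u_i>u_j$ iff $\sigma_i=+$. With $\lambda_i=1$ iff $\sigma_i=\sigma_{i+1}$, $\mathrm{Comp}(U_\sigma)=H_\lambda$. We have $U_\sigma^*=U_{-\sigma}$; constant $+$ gives $P_2^*$, constant $-$ gives $P_2$, and alternating words give fences. For $\sigma=(++--)^\omega$: $u_0$ is above $u_2,u_3,\dots$ and incomparable to $u_1$; among later elements $u_1$ is comparable only to $u_2$, and $u_1>u_2$; $u_2$ is below $u_4,u_5,\dots$ and incomparable to $u_3$; and so on. Here the sets of Lemma 1 can be infinite: starting from $X_0=\{u_0,u_1\}$, with $\lambda_0=1$ and $\lambda_1=0$, every $u_j$ with $j\ge3$ splits $X_0$.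

**$U_\sigma$ is a poset of dimension $2$.** As before we write down a realizer. Let $i<j$, let $a$ be the own axis of $u_i$ ($x$ for $i$ odd, $y$ for $i$ even), and $b$ the other axis. Put $u_i>_au_j$ iff $\sigma_i=+$. Put $u_i<_bu_{i+1}$ iff $\sigma_{i+1}=+$, and for $j\ge i+2$ put $u_i>_bu_j$ iff $\sigma_{i+1}=+$. On $\{u_0,\dots,u_n\}$ these are the linear orders obtained by inserting $u_n,u_{n-1},\dots,u_0$ in this order: $u_i$ is put at an extreme of axis $a$ (top iff $\sigma_i=+$), and in axis $b$, the own axis of $u_{i+1}$, where $u_{i+1}$ is extreme, $u_i$ is put next to $u_{i+1}$ on the inner side. The definition does not mention $n$, so $<_x,<_y$ are linear on all elements. For $j\ge i+2$ the two axes agree iff $\sigma_i=\sigma_{i+1}$; for $j=i+1$ we have $u_i>_au_{i+1}$ iff $\sigma_i=+$ and $u_i>_bu_{i+1}$ iff $\sigma_{i+1}=-$, so they agree iff $\sigma_i\ne\sigma_{i+1}$. When they agree, $u_i>u_j$ iff $\sigma_i=+$. So the intersection is $U_\sigma$. It is not a chain, as $u_i$ is comparable to exactly one of $u_{i+1},u_{i+2}$.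

**Lemma 4.** (i) $H_\lambda$, hence $U_\sigma$, is prime for every $\lambda$, respectively $\sigma$.

(ii) The infinite prime induced subposets of $U_\sigma$ are exactly the tails $\{u_i:i\ge m\}$.

(iii) An isomorphism $U_\sigma\to U_\tau$ maps the $i$th element to the $i$th element, and $\sigma=\tau$. $U_\sigma$ embeds in $U_\tau$ iff for some $s\ge0$, $\sigma_i=\tau_{i+s}$ for all $i$.

(iv) $U_\sigma$ is minimal prime iff $\sigma$ is periodic.

*Proof.* (i) Let $M$ be a module, $|M|\ge2$, $M$ not everything. If $u_i,u_j\in M$ with $1\le i<j$, then $\mathrm{adj}(u_{i-1},u_i)=1-\lambda_{i-1}\neq\lambda_{i-1}=\mathrm{adj}(u_{i-1},u_j)$, so $u_{i-1}\in M$. If $M$ is infinite, each of its elements has a later one in $M$, so $M$ is closed under going down and is everything. So $M$ is finite. Let $j$ and $i$ be its largest and second largest indices. Going down from $i$ we get $M=\{u_0,\dots,u_i\}\cup\{u_j\}$ with $0\le i<j$. Now $u_{j+2}\notin M$ gives $\lambda_0=\mathrm{adj}(u_0,u_{j+2})=\mathrm{adj}(u_j,u_{j+2})=\lambda_j$, and $u_{j+1}\notin M$ gives $\lambda_0=\mathrm{adj}(u_0,u_{j+1})=\mathrm{adj}(u_j,u_{j+1})=1-\lambda_j$ (recall $j\ge1$). Contradiction.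

(ii) Let $X$ be infinite, $k\notin X$, and suppose $X$ has an element below $k$. Each $u_i$ with $i\in X$, $i<k$, has the same relation to all $u_j$ with $j\ge k+1\ge i+2$. So $X\cap(k,\infty)$ is autonomous in $U_\sigma[X]$, infinite and not $X$. Hence prime sets are tails. By (4) the tail from $m$ is $U_{\sigma'}$ with $\sigma'_i=\sigma_{m+i}$, prime by (i).

(iii) By (ii), $u_0$ is the only element whose deletion leaves a prime poset. So an isomorphism maps first element to first element; delete both and iterate. Since $u_i$ is comparable to exactly one of $u_{i+1},u_{i+2}$ and lies above it iff $\sigma_i=+$, we get $\sigma=\tau$. The image of an embedding $U_\sigma\to U_\tau$ is a tail from some $s$, so $\sigma_i=\tau_{i+s}$; the converse is clear.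

(iv) By (ii), $U_\sigma$ is minimal prime iff it embeds in each of its tails. If it embeds in the tail from $1$, the image is the tail from some $s\ge1$, so $\sigma_i=\sigma_{i+s}$ for all $i$. Conversely, if $p$ is a period and $tp\ge m$, the tail from $m$ contains the tail from $tp$, which is a copy of $U_\sigma$. $\square$

## 7. The classification theorem; separating the classes

**Theorem 2.** (a) Every infinite prime poset of dimension $2$ embeds a member of $\mathcal L\cup\{Q_2,P_2,P_2^*\}$, or $P_\sigma$ for some mixed $\sigma$, or $U_\sigma$ for some $\sigma$.

(b) Up to equimorphy, the countably infinite minimal prime posets of dimension $2$ are exactly: the nineteen; $P_\sigma$, $\sigma$ periodic mixed; $U_\sigma$, $\sigma$ periodic mixed.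

(c) $P_\sigma,P_\tau$ (respectively $U_\sigma,U_\tau$) as in (b) are equimorphic iff $\sigma,\tau$ are shifts of each other, and there are no other equimorphisms among the posets in (b). So there are exactly $\aleph_0$ classes.

(d) If $\sigma$ is mixed and not eventually periodic, $P_\sigma$ is a countable prime poset of dimension $2$ embedding no infinite minimal prime poset.

Call a periodic sequence up to shift a cyclic word. Since the cyclic words $(+)$, $(-)$, $(+-)$ give $P_2$, $P_2^*$, $Q_2$ up to equimorphy, the list in (b) reads: the sixteen posets in $\mathcal L$; one $P_\sigma$ for each cyclic word; one $U_\sigma$ for each cyclic word other than those three.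

*Proof of (c).* The statements about $P_\sigma,P_\tau$ and about $U_\sigma,U_\tau$ are Theorem 1 and Lemma 4(iii); for periodic words, a shift one way is also a shift the other way. The nineteen are pairwise incomparable (given), and periodic mixed $P_\sigma$ are not equimorphic to them by Theorem 1.

Let $\sigma$ be periodic mixed and consider $U_\sigma$. Infinite prime subsets of $U_\sigma$ are cofinite, so no $T\in\mathcal L$ embeds in it: with $T'\subset T$ as in the proof of Theorem 1, the image of $T'$ would be cofinite yet miss an infinite set. An embedding of $Q_2,P_2$ or $P_2^*$ would have a tail as its image. But every tail contains an element $u_i$ with $\lambda_i=1$, comparable to infinitely many elements of the tail, and one with $\lambda_i=0$, incomparable to infinitely many. The former does not occur in $Q_2$, the latter does not occur in $P_2,P_2^*$. So $U_\sigma$ is equimorphic to none of the nineteen.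

Nor does $U_\sigma$ embed in a $P_\tau$ with $\tau$ mixed. In $U_\sigma$ every element $u_i$ has finitely many comparable elements (if $\lambda_i=0$) or finitely many incomparable ones (if $\lambda_i=1$). An embedding into $P_\tau$ would have as its image a set containing some $[m,\infty)$, in which $v_m$ has infinitely many of both. Finally, there are infinitely many cyclic words, and only countably many, so there are exactly $\aleph_0$ classes. $\square$

*Proof of (d).* $P_\sigma$ is countable, prime and of dimension $2$. Suppose it embeds an infinite minimal prime poset. By Lemma 2 that poset is isomorphic to some $P_\tau$ with $\tau$ mixed and eventually equal to a shift of $\sigma$. The tail $[2,\infty)$ of $P_\tau$ is prime, so by minimality $P_\tau$ embeds into it. The image, being an infinite prime subset of $P_\tau$ inside $[2,\infty)$, is $[m,\infty)$ with $m\ge2$, or $\{k\}\cup[m,\infty)$ with $k\ge2$ and so $m\ge4$. Lemma 3 gives $\tau_j=\tau_{j+s}$ for $j\ge4$ with $s\ge1$. So $\tau$, and therefore $\sigma$, is eventually periodic, a contradiction. $\square$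

Parts (a) and (b) rest on a theorem about graphs. The *eight graphs* are the comparability graphs of $Q_1(\omega)$, $P_1(\omega)$, and $P_c(C),P_{ab}(C),P_{a/b}(C)$ for $C\in\{\omega,\omega^*\}$. By (K1) they are prime.

**Theorem 3.** Let $P$ be a countably infinite poset of dimension $2$ with $G=\mathrm{Comp}(P)$ prime. Then $G$ contains, as an induced subgraph, one of the eight graphs, or $G_\mu$ for some $\mu$, or $H_\lambda$ for some $\lambda$.

The next three sections prove Theorem 3. Fix a realizer $<_x,<_y$ of $P=(V,\le)$, so that $u\sim v$ iff the two orders agree on $u,v$. *Until the end of Section 10 we assume that $G$ contains none of the eight graphs.* We use two kinds of symmetry. Interchanging $x$ and $y$, or reversing both orders, leaves $G$ unchanged. Reversing only one order replaces $G$ by its complement; since the assumption on the eight graphs need not survive this, we shall use it only where that assumption plays no role.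

## 8. Half-splits

The graphs of $P_c,P_{ab},P_{a/b}$ are a clique and an independent set joined by a half-graph, plus one or two extra vertices. We ask what their absence says about the clique-and-independent-set part alone.

**Definition 8.1.** A *half-split* consists of sequences of distinct vertices $(k_i)$, a clique, and $(s_i)$, independent, disjoint from each other, which is *contracting*: $k_i\sim s_j$ for $i<j$ and $k_i\not\sim s_j$ for $i>j$; or *expanding*: $k_i\not\sim s_j$ for $i<j$ and $k_i\sim s_j$ for $i>j$. We consider only half-splits such that every $v\in V$ has eventually constant adjacency $\varepsilon_K(v)$ to $k_i$ and $\varepsilon_S(v)$ to $s_i$.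

For example, in $\mathrm{Comp}(P_c(\omega))$ the sequences $k_i=(i,0)$, $s_i=(i,1)$ form a contracting half-split, and $\varepsilon_K(c)=0$, $\varepsilon_S(c)=1$.

**Lemma 5.** (i) For an expanding half-split, $\varepsilon_K\equiv1$ and $\varepsilon_S\equiv0$ on $V$.

(ii) For a contracting half-split there is at most one $w\in V$ with $\varepsilon_K(w)\neq\varepsilon_S(w)$, and if it exists, then $\mathrm{adj}(w,v)=\varepsilon_K(v)$ for all $v\ne w$.

*Proof.* Let $\pi(v)=(\varepsilon_K(v),\varepsilon_S(v))$. Choose indices $p_0<q_0<p_1<q_1<\cdots$ and keep $k_{p_i},s_{q_i}$; or choose $q_0<p_0<q_1<p_1<\cdots$. In the contracting case the first choice gives $k_i\sim s_j$ iff $i\le j$ after relabeling, the second $k_i\sim s_j$ iff $i<j$. In the expanding case they give $i>j$ and $i\ge j$ respectively. We may start the indices beyond any given point. With $C=\omega$ in the contracting case and $C=\omega^*$ in the expanding case, we thus arrange $k_e\sim s_{e'}$ iff $e\le e'$ in $C$, or iff $e<e'$ in $C$, as we like. Three configurations are now excluded, because a thinned tail of the half-split together with the named vertices induces one of the eight graphs.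

* If $\pi(v)=(0,1)$, we get $\mathrm{Comp}(P_c(C))$ with $c=v$.
* If $\pi(t)=(1,0)$, $\pi(r)=(0,0)$, $r\sim t$, we get $\mathrm{Comp}(P_{ab}(C))$ with $a=t$, $b=r$.
* If $\pi(t)=(1,0)$, $\pi(r)=(1,1)$, $r\not\sim t$, we get, with strict inequalities, $\mathrm{Comp}(P_{a/b}(C))$ with $a=t$, $b=r$.

So $N=\{v:\pi(v)=(1,0)\}$ equals $\{v:\varepsilon_K(v)\ne\varepsilon_S(v)\}$, and it is a module: a vertex outside $N$ with $\pi=(0,0)$ is adjacent to none of $N$, one with $\pi=(1,1)$ to all of $N$. As $G$ is prime, $|N|\le1$ or $N=V$.

In the expanding case $k_i$ is adjacent to all other $k_j$ and to no $s_j$ with $j>i$, and $s_i$ is adjacent to all $k_j$ with $j>i$ and to no $s_j$. So all $k_i,s_i$ lie in $N$, and $N=V$. In the contracting case $\pi(k_i)=(1,1)$, so $N\ne V$ and $|N|\le1$. If $N=\{w\}$, then $w$ is adjacent exactly to the $v\neq w$ with $\pi(v)=(1,1)$, i.e. with $\varepsilon_K(v)=1$. $\square$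

Note that in (ii) $\varepsilon_K(v)=\varepsilon_S(v)$ for $v\ne w$.

## 9. Limit points and alternations

Now we use the plane. Let $V'\subseteq V$ be cofinite. A *cut* of $(V',<_x)$ is a partition of $V'$ into an initial segment $D$ and a final segment $U$ (one of them may be empty). For a cut $\xi$ write $v<\xi$ if $v\in D$ and $v>\xi$ if $v\in U$. Cuts are ordered by inclusion of $D$, and strictly between two distinct cuts there is an element. The same notions apply to $<_y$.

A *monotone sequence* in $V'$ is a sequence of distinct elements that is strictly monotone in both orders. By Ramsey's theorem every infinite set contains one. An $x$-increasing sequence $b$ tends, from the left, to the cut with $D=\{v:v\le_xb_i\text{ for some }i\}$; an $x$-decreasing one tends, from the right, to the cut with $U=\{v:v\ge_xb_i\text{ for some }i\}$. Similarly for $y$. So a monotone sequence converges to a *point* $z=(\xi,\eta)$, a pair of cuts of $(V',<_x)$ and $(V',<_y)$. A point divides $V'$ into quadrants $NE$ ($v>\xi$, $v>\eta$), $NW$ ($v<\xi$, $v>\eta$), $SE$, $SW$, and a sequence converging to $z$ lies in one of them. Put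
$$\varepsilon_z(v)=1\text{ for }v\in NE\cup SW,\qquad \varepsilon_z(v)=0\text{ for }v\in NW\cup SE.$$

If $b$ is monotone, then for each $v\in V$ the terms $b_i$ are eventually on one fixed side of $v$ in each order, so $v$ has an eventually constant adjacency $\varepsilon_b(v)$ to $b_i$. If $b\to z$ in $V'$ and $v\in V'$, then eventually $b_i$ is on the same side of $v$ as $z$. For example let $v>\xi$: if $b$ is $x$-increasing, $v$ is above all $b_i$ by the definition of $D$; if $b$ is $x$-decreasing, $v\ge_xb_i$ for some $i$, hence $v>_xb_{i'}$ for $i'>i$. So $\varepsilon_b=\varepsilon_z$ on $V'$.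

An example: in $P_2$ with the realizer of Section 4, $v_0,v_2,v_4,\dots$ is increasing in both orders. Each $v_{2k}$ is the $y$-maximum when it enters, and sits just below the $x$-maximum $v_{2k-1}$. Every element is eventually below the sequence, so $V=SW$ and $\varepsilon_z\equiv1$.

Two monotone sequences, one above the other in $y$ and tending to the same cut in $x$, produce half-graphs. The next lemma sorts out which.

**Lemma 6.** Let $b,t$ be monotone sequences whose $x$-coordinates tend to the same cut from the same side, with all $b_i<_y$ all $t_j$. Pass to subsequences that interleave in $x$: $b_0,t_0,b_1,t_1,\dots$ in the order towards the cut. Then $b$ and $t$ are not both $y$-increasing and not both $y$-decreasing. If $b$ is $y$-increasing and $t$ is $y$-decreasing, they form a contracting half-split. If $b$ is $y$-decreasing and $t$ is $y$-increasing, they form an expanding half-split. The same holds with $x,y$ interchanged.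

*Proof.* *From the left.* Both sequences are $x$-increasing, and $b_i<_xt_j$ iff $i\le j$. As $b_i<_yt_j$ always, $b_i\sim t_j$ iff $i\le j$. Each sequence is a clique if $y$-increasing and independent if $y$-decreasing. If both are $y$-decreasing, we have two independent sets with $b_i\sim t_j$ iff $i\le j$, which is $\mathrm{Comp}(Q_1(\omega))$. If both are $y$-increasing, we have two cliques; dropping $b_0$ and relabeling, $b_i\sim t_j$ iff $j>i$, which is $\mathrm{Comp}(P_1(\omega))$ with $t$ as level $1$ and $b$ as level $0$. Both are excluded. If $b$ is increasing and $t$ decreasing, put $k=b$, $s=t$: $k_i\sim s_j$ iff $i\le j$, contracting. If $b$ is decreasing and $t$ increasing, put $s=b$, $k=t$: $k_j\sim s_i$ iff $j\ge i$, expanding.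

*From the right.* Both sequences are $x$-decreasing, and $b_i<_xt_j$ iff $i>j$, so $b_i\sim t_j$ iff $i>j$. Each sequence is independent if $y$-increasing and a clique if $y$-decreasing. If both are increasing, drop $b_0$ and relabel: two independent sets with $t_j\sim b_i$ iff $j\le i$, $\mathrm{Comp}(Q_1(\omega))$. If both are decreasing: two cliques with $b_i\sim t_j$ iff $i>j$, $\mathrm{Comp}(P_1(\omega))$. Both are excluded. If $b$ is increasing and $t$ decreasing, put $s=b$, $k=t$: $k_j\sim s_i$ iff $j<i$, contracting. If $b$ is decreasing and $t$ increasing, put $k=b$, $s=t$: $k_i\sim s_j$ iff $i>j$, expanding.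

Eventually constant adjacency holds because the sequences are monotone. Interchanging $x$ and $y$ does not change $G$. $\square$

## 10. Admissible points and arrows: proof of Theorem 3

When can the sets $X_n$ of Lemma 1 become infinite? Then infinitely many vertices split a finite set in the same way, and they accumulate at a point $z$ for which $\varepsilon_z$ is not constant. This suggests the next notion.

**Definition 10.1.** A pair $(\Omega,z)$ is *admissible* if $\Omega\subset V$ is finite, $z$ is the limit of a monotone sequence in $V'=V\setminus\Omega$ (with cuts of $V'$), $\varepsilon_z$ is not constant on $V'$, and $\mathrm{adj}(u,v)=\varepsilon_z(v)$ for all $u\in\Omega$, $v\in V'$.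

Then $\Omega$ is a module of $G$, it is finite and so not $V$, hence $|\Omega|\le1$. As an example take $U_\sigma$ with $\sigma$ mixed, and let $a$ be a monotone subsequence of a sequence of distinct elements $u_j$. By (3) $\varepsilon_a(u_i)=\lambda_i$, which is not constant, so $(\emptyset,\lim a)$ is admissible. The vertex $u_{i+1}$ is the only one after $u_i$ to which $u_i$ is not adjacent in the way $\varepsilon_a(u_i)$ predicts. The plan is to recover $H_\lambda$ from such exceptional pairs.

**Step 1: without admissible pairs, $G$ contains some $G_\mu$.** This step disposes of the case in which Lemma 1 applies. Fix $g\ne g'$ and form the $X_n$ of Lemma 1. If $X_n$ is finite and $X_{n+1}$ infinite, then infinitely many $v\in X_{n+1}\setminus X_n$ have the same nonconstant adjacencies to $X_n$. A monotone sequence $a$ among them has $\varepsilon_a(f)\ne\varepsilon_a(f')$ for some $f,f'\in X_n$. So $(\emptyset,\lim a)$ is admissible, the last condition being empty. Hence, if there is no admissible pair, all $X_n$ are finite and Lemma 1 gives a $G_\mu$. $\square$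

*From now on fix an admissible pair $(\Omega,z)$ with $|\Omega|$ maximal*; $V'=V\setminus\Omega$, $z=(\xi,\eta)$, $\varepsilon=\varepsilon_z$. We show that $G$ contains some $H_\lambda$, or the infinite path or its complement (that is, $G_\mu$ with $\mu$ constant).

**Neighborhoods of $z$.** Call *left* active if some monotone sequence in $V'$ converges to $z$ from $SW$ or $NW$; define right, down, up active similarly. If left is active, choose cuts $\alpha_0<\alpha_1<\cdots<\xi$ of $(V',<_x)$ such that every $v<\xi$ is eventually below $\alpha_n$; for instance, cuts just below the terms of such a sequence. Otherwise put $\alpha_n=\xi$ for all $n$. Choose similarly $\beta_n$ decreasing to $\xi$ or $\beta_n=\xi$ (right), $\gamma_n$ increasing to $\eta$ or $\gamma_n=\eta$ (down), $\delta_n$ decreasing to $\eta$ or $\delta_n=\eta$ (up). Let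
$$W_n=\{v\in V':\alpha_n<v<\beta_n\text{ in }x,\ \gamma_n<v<\delta_n\text{ in }y\}.$$
The $W_n$ decrease. Their intersection is empty: if, say, $v<\xi$, then either left is active and $v<\alpha_n$ eventually, or left is inactive and $v<\xi=\alpha_n$ always. Every monotone sequence in $V'$ converging to $z$ is eventually in each $W_n$: if it comes from the left, then left is active, there is an element between $\alpha_n$ and $\xi$, the sequence eventually passes it, and its terms stay below $\xi\le\beta_n$; similarly for the other sides. Since $z$ is the limit of such a sequence, all $W_n$ are infinite.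

**Step 2 (localness).** *For each $m$ there is $n>m$ such that every $p\in V'\setminus W_m$ has $x$-coordinate outside $(\alpha_n,\beta_n)$ and $y$-coordinate outside $(\gamma_n,\delta_n)$.* The purpose is to show that an element outside a neighborhood of $z$ cannot be close to $z$ in just one coordinate. This is where the excluded graphs and the maximality of $|\Omega|$ are used.

*Proof.* Suppose this fails for $m$. Interchanging $x$ and $y$ and/or reversing both orders, we may assume that for infinitely many $n>m$ there are $p_n\in V'\setminus W_m$ with $\alpha_n<p_n<\xi$ in $x$. In particular left is active. Every $v<\xi$ is eventually below $\alpha_n$, so infinitely many elements occur among the $p_n$, and a monotone subsequence of distinct ones, still called $p$, is $x$-increasing and tends to $\xi$ from the left. All its $x$-coordinates lie in $(\alpha_m,\xi)$. Since $p_n\notin W_m$, after thinning all $p_n$ are above $\delta_m$ in $y$ or all are below $\gamma_m$. Let $c\to z$ be a monotone sequence from $SW$ or $NW$, which exists as left is active.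

*All $p_n$ above $\delta_m$.* If $c$ is from $SW$, then $c_i<\eta\le\delta_m$ in $y$. If $c$ is from $NW$, then up is active, $\delta_m>\eta$, and $c_i<\delta_m$ eventually. So we may assume that $c$ is below $p$ in $y$, and Lemma 6 applies with bottom $c$ and top $p$. The expanding case is impossible: by Lemma 5(i) $\varepsilon_c$ would be constant on $V$, but $\varepsilon_c=\varepsilon_z$ on $V'$. So we have a contracting half-split, $c$ is $y$-increasing, i.e. from $SW$, and $p$ is $y$-decreasing to a cut $\eta_p\ge\delta_m\ge\eta$. If $\delta_m>\eta$, then $\eta_p>\eta$. If $\delta_m=\eta$, then up is inactive, and $\eta_p=\eta$ would mean that $p\to z$ from $NW$, a contradiction; so again $\eta_p>\eta$. Choose $w\in V'$ with $\eta<w<\eta_p$ in $y$. Then $w$ is above all $c_i$ and below all $p_i$ in $y$. In $x$ it is on one common side of almost all $c_i$ and $p_i$, as both tend to $\xi$ from the left. So $\varepsilon_c(w)\ne\varepsilon_p(w)$.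

By Lemma 5(ii), $\mathrm{adj}(w,v)=\varepsilon_c(v)$ for all $v\ne w$. Let $\Omega'=\Omega\cup\{w\}$, $V''=V'\setminus\{w\}$, and let $z''$ be the limit of $c$ in $V''$. Then $\varepsilon_{z''}=\varepsilon_c=\varepsilon_z$ on $V''$. This is not constant: $c_0,p_0\in V''$ are on the same $x$-side of $\xi$ and on opposite $y$-sides of $\eta$. For $u\in\Omega$ and $v\in V''$ we have $\mathrm{adj}(u,v)=\varepsilon_z(v)=\varepsilon_{z''}(v)$, and the same holds for $u=w$. So $(\Omega',z'')$ is admissible and $|\Omega'|>|\Omega|$, contradicting maximality.

*All $p_n$ below $\gamma_m$.* If $c$ is from $NW$, then $c_i>\eta\ge\gamma_m$ in $y$; if $c$ is from $SW$, then down is active and $c_i>\gamma_m$ eventually. Apply Lemma 6 with bottom $p$ and top $c$. The expanding case is impossible as before. So $p$ is $y$-increasing to a cut $\eta_p\le\gamma_m\le\eta$, and $c$ is $y$-decreasing, i.e. from $NW$. If $\gamma_m=\eta$, then down is inactive and $\eta_p=\eta$ would mean $p\to z$ from $SW$, a contradiction; so $\eta_p<\eta$ in all cases. Choose $w\in V'$ with $\eta_p<w<\eta$ in $y$. It is above all $p_i$, below all $c_i$, and on one common $x$-side of almost all of them, so $\varepsilon_c(w)\ne\varepsilon_p(w)$.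 The preceding paragraph applies word for word. $\square$

Enlarging $n$ in Step 2 is harmless, since the intervals shrink. So we may pass to a subsequence of the indices such that Step 2 holds with $n=m+1$ for all $m$, and $W_0\ne V'$:
$$\begin{aligned}&\text{if }p\in V'\setminus W_m,\text{ its }x\text{-coordinate is outside }(\alpha_{m+1},\beta_{m+1})\text{ and its }y\text{-coordinate outside }(\gamma_{m+1},\delta_{m+1});\\&\text{consequently }\mathrm{adj}(p,q)=\varepsilon(p)\text{ for all }q\in W_{m+1}.\end{aligned}\tag{5}$$
The consequence holds because in each coordinate $q$ and $z$ are on the same side of $p$.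

**Arrows.** For distinct $u,v\in V'$ let $u\to v$ iff $\mathrm{adj}(u,v)\ne\varepsilon(u)$. Comparing the side of $v$ and the side of $z$ relative to $u$, in each coordinate, we see:
$$u\to v\ \text{ iff exactly one of these holds: } u\text{ is strictly between }v\text{ and }\xi\text{ in }x;\ u\text{ is strictly between }v\text{ and }\eta\text{ in }y. \tag{6}$$
Indeed $\mathrm{adj}(u,v)$ and $\varepsilon(u)$ are computed by the same rule from the sides of $v$, respectively of $z$, and the outcome changes with each coordinate in which these sides differ. From (5): if $u\notin W_m$ and $u\to v$, then $v\notin W_{m+1}$; arrows cannot jump towards $z$ by more than one level. In the example $U_\sigma$ above, $u_i\to u_{i+1}$, and $u_i\not\to u_j$ for $j\ge i+2$. "Path" means directed path, possibly trivial. Reversing one order changes both $\mathrm{adj}$ and $\varepsilon$ everywhere, so it leaves arrows unchanged; the sets $W_n$ and the coordinate statement in (5) are also preserved. In Steps 5 and 7 the eight graphs are not mentioned, so there we may use this symmetry.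

**Step 3: from every $v\in V'$ there is, for every $n$, a path to $W_n$.** This says that one can always walk towards $z$. Fix $n$ and let $R$ be the set of $v\in V'$ having such a path. If $v\in V'\setminus R$, then $v$ has no arrow into $R$, so $\mathrm{adj}(v,r)=\varepsilon(v)$ for $r\in R$; also $\mathrm{adj}(v,u)=\varepsilon(v)$ for $u\in\Omega$. So $R\cup\Omega$ is a module. It contains the infinite set $W_n$, so $R\cup\Omega=V$. $\square$

**Step 4: if there is an infinite walk $p_0\to p_1\to\cdots$ such that for every $n$ all but finitely many terms lie in $W_n$, then $G$ contains some $H_\lambda$.** This is the target configuration; we get $H_\lambda$ from a shortest-path argument. Let $S=\{p_t:t\ge0\}$. It is infinite, since otherwise some element would occur infinitely often and lie in $\bigcap W_n=\emptyset$. Each $u\in S$ is outside some $W_m$, and then its out-neighbors in $S$ lie outside $W_{m+1}$, so they are finitely many. All of $S$ is reachable from $p_0$ inside $S$. By König's lemma, applied to a tree of shortest paths from $p_0$, there is a ray $u_0=p_0\to u_1\to\cdots$ in $S$ with $u_i$ at directed distance $i$ from $p_0$ inside $S$. Hence $u_i\not\to u_j$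 for $j\ge i+2$. So $\mathrm{adj}(u_i,u_{i+1})=1-\varepsilon(u_i)$ and $\mathrm{adj}(u_i,u_j)=\varepsilon(u_i)$ for $j\ge i+2$, which is (3) with $\lambda_i=\varepsilon(u_i)$. $\square$

It remains to find such a walk. Step 3 gives paths reaching deeper and deeper, but longer and longer paths need not combine into one walk, and this is the difficulty. Let $D_k=W_k\setminus W_{k+1}$. For $d\in D_k$ let $h_k(d)\in\mathbb N\cup\{\infty\}$ be the supremum of the $n$ for which there is a path from $d$ to a vertex of $W_n$ with all vertices in $W_k$. Consider the condition
$$\begin{aligned}&\text{there are a quadrant }Q\text{ of }z\text{ and an }l\text{ such that for infinitely many }n\text{ there is a path}\\&\text{inside }Q\text{ from a vertex outside }W_l\text{ to a vertex of }W_n.\end{aligned}\tag{7}$$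

**Step 5: if (7) fails, then for every $k$ and every $Y\subseteq D_k$ with $\sup_{d\in Y}h_k(d)=\infty$ there is $d\in Y$ with $h_k(d)=\infty$.** This is the compactness we need in order to combine paths. Suppose all $h_k(d)$, $d\in Y$, are finite. Choose $e_0,e_1,\dots\in Y$ with $n_j=h_k(e_j)$ strictly increasing and $n_0\ge k+2$, and paths $R_j$ in $W_k$ from $e_j$ to $W_{n_j}$. For $i>j$ and $r\in R_j$ we have $r\ne e_i$ and $r\not\to e_i$; otherwise we could go on from $r$ to $e_i$ and along $R_i$, and $h_k(e_j)\ge n_i>n_j$. Thin so that all $e_j$ are in the same quadrant; by symmetry let it be $NE$. Since $e_i\notin W_{k+1}$, (5) gives $e_i>\beta_{k+2}$ in $x$ and $e_i>\delta_{k+2}$ in $y$.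

Fix $j$ and some $i>j$. Call a coordinate of $r\in R_j$ *low* if it is below $\xi$, respectively $\eta$; *middle* if it is strictly between $\xi$, respectively $\eta$, and the coordinate of $e_i$; *high* if it is beyond that of $e_i$. As $r\not\to e_i$, (6) shows that the number of middle coordinates of $r$ is not one: either both coordinates are middle, or neither is. Write $R_j=(r_0=e_j\to r_1\to\cdots\to r_q)$. Since $r_q\in W_{n_j}\subseteq W_{k+2}$, its coordinates are below $\beta_{k+2}$, $\delta_{k+2}$, so none is high. Thus $r_q$ is middle in both coordinates or low in both.

If $r_t$ is not middle in both, neither is $r_{t+1}$. Indeed, by (6), in some coordinate $r_t$ lies strictly between $r_{t+1}$ and $z$. There $r_t$ is low or high, as it has no middle coordinate, and $r_{t+1}$, being farther out on the same side, is in the same class.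

*Case 1: $r_q$ is middle in both coordinates.* Then so are all $r_t$, and $R_j$ is a path inside $NE$ from a vertex outside $W_{k+1}$ to $W_{n_j}$.

*Case 2: $r_q$ is low in both coordinates, i.e. in $SW$.* Let $r_t$ be the last vertex not in $SW$; it exists as $r_0\in NE$. Then $r_t\to r_{t+1}\in SW$. A vertex that is middle in both coordinates is in no coordinate between $z$ and a vertex of $SW$, so it has no arrow to one. So $r_t$ is not of this type; its coordinates are low or high, not both low, so one is high, beyond $e_i$. Hence $r_t\notin W_{k+2}$, and by (5) $r_{t+1}\notin W_{k+3}$. Then $r_{t+1}\to\cdots\to r_q$ is a path inside $SW$ from a vertex outside $W_{k+3}$ to $W_{n_j}$.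

One of the cases occurs for infinitely many $j$, and $n_j\to\infty$. As a vertex outside $W_{k+1}$ is also outside $W_{k+3}$, (7) holds with $l=k+3$, a contradiction. $\square$

**Step 6: if (7) fails, $G$ contains some $H_\lambda$.** We build the walk of Step 4 level by level. Let $v\in V'\setminus W_0$. For $n\ge1$ take a path from $v$ to $W_n$ (Step 3). The successor of its last vertex outside $W_0$ lies in $W_0$, and outside $W_1$ by (5), so in $D_0$; from there on the path stays in $W_0$. So $h_0$ is unbounded on $D_0$, and by Step 5 there is $d_0\in D_0$ with $h_0(d_0)=\infty$.

Given $d_k\in D_k$ with $h_k(d_k)=\infty$, take for each $n\ge k+2$ a path in $W_k$ from $d_k$ to $W_n$. It starts outside $W_{k+1}$. The successor of its last vertex outside $W_{k+1}$ lies in $D_{k+1}$ by (5), and from there on the path stays in $W_{k+1}$. So the set of $d\in D_{k+1}$ reachable from $d_k$ inside $W_k$ has unbounded $h_{k+1}$, and by Step 5 it contains some $d_{k+1}$ with $h_{k+1}(d_{k+1})=\infty$. Concatenate the paths from $d_k$ to $d_{k+1}$, which lie inside $W_k$ and are nontrivial. The result is an infinite walk with all but finitely many terms in each $W_n$; apply Step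 4. $\square$

**Step 7: if (7) holds, $G$ contains the one-way infinite path or its complement.** Inside one quadrant arrows become symmetric, so undirected graph arguments apply. Reversing $x$ and $y$ and/or reversing $y$ only (the latter replaces $G$ by its complement and preserves arrows, paths and the coordinate statement in (5)), assume $Q=SW$. "Comparable" and $<$ below refer to the intersection of the two orders after this change. For distinct $u,v\in SW$, $u$ lies strictly between $v$ and $\xi$ in $x$ iff $v<_xu$, and similarly in $y$. So by (6) $u\to v$ iff exactly one of $v<_xu$, $v<_yu$ holds, i.e. iff $u,v$ are incomparable. Let $\Sigma=SW$, and let $B$ be the incomparability graph on $\Sigma$. Each $W_m\cap\Sigma$ is an up-set of $\Sigma$: going up inside $\Sigma$ keeps the coordinates above $\alpha_m,\gamma_m$ and below $\xi\le\beta_m$, $\eta\le\delta_m$.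

For each $m\ge l$ take a path from (7) with $n\ge m+3$. It starts outside $W_l$, hence outside $W_m$. Let $\tau_m$ be its part from the successor of its last vertex outside $W_m$ on; by (5) this successor is in $W_m\setminus W_{m+1}$. So $\tau_m\subseteq W_m\cap\Sigma$ runs in $B$ from a vertex outside $W_{m+1}$ to a vertex of $W_{m+3}$.

We claim that $\tau_m\cup\tau_{m+1}$ is connected in $B$. Otherwise the two paths are disjoint and every vertex of one is comparable to every vertex of the other. If $q\in\tau_{m+1}$ were above some vertex of $\tau_m$ and below another, there would be consecutive $r,r'$ of $\tau_m$ with $r<q<r'$ or $r'<q<r$, but $r,r'$ are incomparable. So each $q\in\tau_{m+1}$ is above all or below all of $\tau_m$. Two consecutive vertices of $\tau_{m+1}$ are incomparable, so they cannot be one above and one below $\tau_m$. Hence one path is entirely above the other. If $\tau_{m+1}$ is above $\tau_m$, the start of $\tau_{m+1}$, which is outside $W_{m+2}$, is above the end of $\tau_m$, which is in $W_{m+3}\subseteq W_{m+2}$; this contradicts that $W_{m+2}\cap\Sigma$ is an up-set. If $\tau_m$ is above $\tau_{m+1}$, the start of $\tau_m$, outside $W_{m+1}$,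 is above the end of $\tau_{m+1}$, in $W_{m+4}\subseteq W_{m+1}$; again a contradiction.

So $S=\bigcup_{m\ge l}\tau_m$ is connected in $B$. It meets every $W_n$ while $\bigcap W_n=\emptyset$, so it is infinite. Only finitely many elements of $S$ lie outside a given $W_m$, because $\tau_{m'}\subseteq W_{m}$ for $m'\ge m$. If $u\in S\setminus W_m$, its $B$-neighbors are outside $W_{m+1}$ by (5). So $B[S]$ is infinite, connected and locally finite. By König's lemma it contains a geodesic ray, which is an induced one-way infinite path of $B$. Thus $G$ contains the complement of the infinite path, or, if $y$ was reversed alone, the infinite path. $\square$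

Steps 1, 6 and 7 prove Theorem 3. $\blacksquare$

## 11. From graphs back to posets: Theorem 2(a) and (b)

*Proof of (a).* Let $P$ be an infinite prime poset of dimension $2$. Then $G=\mathrm{Comp}(P)$ is prime by (K1).

**Reduction to countable $P$.** Theorem 3 is about countable posets, so we find a countable prime part. For $g\ne g'$ in $V$ form the $X_n$ of Lemma 1; their union is $V$. We claim that each $c\in V$ has a finite set $F_{gg'}(c)\ni g,g',c$ such that for every $H\supseteq F_{gg'}(c)$, every module of $G[H]$ containing $g,g'$ contains $c$. For $c\in X_0$ take $\{g,g'\}$. If $c\in X_{n+1}\setminus X_n$, it is adjacent to exactly one of some $q,q'\in X_n$; take $F_{gg'}(q)\cup F_{gg'}(q')\cup\{c\}$. A module of $G[H]$ containing $g,g'$ contains $q,q'$, and then $c$, which would split it otherwise. Now start from any countably infinite subset of $V$ and close it under all $F_{gg'}(c)$ with $g,g',c$ in the set. The result $H$ is countably infinite, and a module of $G[H]$ with two elements contains all of $H$. So $G[H]$ is prime, and so is the poset induced on $H$. It is not a chain, since in a complete graph every set is a module, so it has dimension $2$. So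 we may assume that $P$ is countable.

**Orienting the graphs.** Theorem 3 gives an induced subgraph of $G$; we identify its orientation in $P$.

If $G$ contains one of the eight graphs $\mathrm{Comp}(T)$, which is prime, then by (K2) $P$ embeds $T$ or $T^*$, both in $\mathcal L$.

If $G$ contains $G_\mu$ with $\mu$ eventually constant, a tail of $G_\mu$ is an infinite path or its complement. In a transitive orientation of the path no vertex has both a lower and an upper neighbor, so it is a fence and contains $Q_2$. The transitive orientations of the complement are $P_2$ and $P_2^*$. So $P$ embeds $Q_2$, $P_2$ or $P_2^*$.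

If $G$ contains $G_\mu$ with $\mu$ mixed, then $G_\mu$ is prime by Lemma 2. Let $\sigma_0=+$, and $\sigma_j=\sigma_{j-1}$ iff $\mu_j=1$. Then $P_\sigma$ and $P_\sigma^*=P_{-\sigma}$ are two transitive orientations of $G_\mu$, dual to each other, hence by (K2) all of them, and $P$ embeds one of them.

If $G$ contains $H_\lambda$, prime by Lemma 4, let $\sigma_0=+$ and $\sigma_{i+1}=\sigma_i$ iff $\lambda_i=1$; in the same way $P$ embeds $U_\sigma$ or $U_{-\sigma}$. $\square$

*Proof of (b).* The nineteen are minimal prime (given), the periodic mixed $P_\sigma$ by Theorem 1, the periodic $U_\sigma$ by Lemma 4(iv), and all have dimension $2$. Conversely, let $P$ be countably infinite, minimal prime, of dimension $2$.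

**Passing to a member of the list in (a).** By (a), $P$ has an infinite prime induced subposet isomorphic to some $Z$ from that list. By minimality $P$ embeds in $Z$, so $P$ and $Z$ are equimorphic. Moreover $Z$ is minimal prime: an infinite prime $Y\subseteq Z$ is isomorphic to a prime induced subposet of $P$ of the same cardinality, so $P$ embeds in $Y$, and $Z$, which embeds in $P$, does too.

**Making the word periodic.** If $Z$ is one of the nineteen, we are done.

If $Z=U_\sigma$, then $\sigma$ is periodic by Lemma 4(iv). If $\sigma$ is mixed, $Z$ is on the list of (b). Otherwise $\sigma$ is constant or alternating, and $Z$ is equimorphic to one of $P_2,P_2^*,Q_2$.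

Let $Z=P_\sigma$ with $\sigma$ mixed. Then $Z$ embeds in its tail $[2,\infty)$, which is prime by Lemma 2. The image is $[m,\infty)$ with $m\ge2$ or $\{k\}\cup[m,\infty)$ with $k\ge2$, $m\ge4$, so Lemma 3 gives $\sigma_j=\sigma_{j+s}$ for all $j\ge4$, with some $s\ge1$. So the tail from index $4$ is $P_\tau$ with $\tau_i=\sigma_{i+4}$ periodic and mixed. This tail is prime, so $Z$ embeds in it by minimality. Hence $P$, $Z$ and $P_\tau$ are equimorphic, and $P_\tau$ is on the list. $\blacksquare$
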